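# Counting centrally nilpotent right Bol loops of order $p^3$

## 1. Loops, the right Bol identity, and the center

**Definition (loop).** A *loop* is a set $Q$ with a binary operation and a two-sided identity $1$, such that for all $a,b\in Q$ the equations $ax=b$ and $ya=b$ have unique solutions. We write them $x=a\backslash b$ and $y=b/a$. So $a(a\backslash b)=b$ and $(b/a)a=b$. A group is exactly an associative loop.

**Definition (right Bol loop).** A loop $Q$ is *right Bol* if
$$((x\cdot y)\cdot z)\cdot y=x\cdot((y\cdot z)\cdot y)\qquad\text{for all }x,y,z\in Q .$$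

Every group is right Bol. Here is a nonassociative example, to which we shall return.

**Example 1 (the loop $B_8$).** On $\mathbb F_2^3$ put
$$(x_1,x_2,a)(y_1,y_2,b)=\bigl(x_1+y_1,\;x_2+y_2,\;a+b+x_1\phi(y)\bigr),\qquad \phi(y)=y_2(1+y_1).$$
The function $\phi$ takes the value $1$ only at $y=(0,1)$. The identity is $(0,0,0)$, and in $ax=b$ or $ya=b$ the first two coordinates of the unknown are determined first and then the third, so this is a loop. To check the right Bol identity, compare third coordinates and ignore the terms $a,b,c$, which agree on the two sides. On the left we get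
$$x_1\phi(y)+(x_1+y_1)\phi(z)+(x_1+y_1+z_1)\phi(y)=(x_1+y_1)\phi(z)+(y_1+z_1)\phi(y).$$
On the right, $yz$ contributes $y_1\phi(z)$, then $(yz)y$ contributes $(y_1+z_1)\phi(y)$. The first two coordinates of $(yz)y$ are those of $2y+z=z$, so the last product contributes $x_1\phi(z)$. The sums agree, and $B_8$ is right Bol. It is not associative: for $u=(1,0,0)$ and $w=(0,1,0)$ we have $uu=1$, so $(uu)w=w$, while $uw=(1,1,1)$ and $u(uw)=(0,1,1)\neq w$.

We use two facts from D. A. Robinson, *Bol loops*, Trans. AMS 123 (1966): right Bol loops are power-associative (every element generates a group), and in them inverses are two-sided.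

**Definition (center, central nilpotency).** The *center* $Z(Q)$ is the set of elements that commute with every element of $Q$ and lie in the left, middle and right nucleus. That is, $z\in Z(Q)$ when $zx=xz$ for all $x$ and every triple product containing $z$ as one of its three factors is associative. It is an abelian group and a normal subloop, and so is each of its subgroups. Put $Z_0(Q)=1$ and let $Z_{i+1}(Q)\supseteq Z_i(Q)$ be the normal subloop with $Z_{i+1}(Q)/Z_i(Q)=Z(Q/Z_i(Q))$. The loop $Q$ is *centrally nilpotent* if $Z_n(Q)=Q$ for some $n$.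

We recall that the cosets of a normal subloop $N$ of a finite loop all have $|N|$ elements and partition $Q$, so $|N|$ divides $|Q|$. Every group of order $p^k$ is centrally nilpotent. The symmetric group $S_3$ is right Bol, being a group, but has trivial center, so it is not centrally nilpotent. In $B_8$ the elements $(0,0,a)$ are central (a general computation follows in Section 2) and the quotient by them is $\mathbb F_2^2$, so $B_8$ is centrally nilpotent.

## 2. Factor sets, associators and coboundaries

Fix a prime $p$. Let $G=\mathbb F_p^2$ with standard basis $e_1,e_2$, let $W^*=\mathrm{Hom}(G,\mathbb F_p)$ with coordinate functionals $\varepsilon_1,\varepsilon_2$, and let $\det(y,z)=y_1z_2-y_2z_1$.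

**Definition (factor set).** A *factor set* is a map $f:G\times G\to\mathbb F_p$ with $f(x,0)=f(0,x)=0$. Then $Q_f$ is the loop on $G\times\mathbb F_p$ with
$$(x,a)(y,b)=(x+y,\;a+b+f(x,y)).\tag{1}$$

The condition on $f$ makes $(0,0)$ the identity, and divisions are found coordinate by coordinate as in Example 1. For $p=2$ and $f(x,y)=x_1y_2(1+y_1)$ we get $Q_f=B_8$.

**Definition (associator).** Put
$$A_f(x,y,z)=f(x,y)+f(x+y,z)-f(x,y+z)-f(y,z).$$
This is the second coordinate of $((x,a)(y,b))(z,c)$ minus that of $(x,a)((y,b)(z,c))$. So $Q_f$ is a group if and only if $A_f=0$. If $f$ is bilinear, then $A_f=0$. For $B_8$ we have $A_f(e_1,e_1,e_2)=0+0-0-1=1$, in agreement with Example 1.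

Substituting $0$ into one argument shows $A_f(0,y,z)=A_f(x,0,z)=A_f(x,y,0)=0$. Also $(0,c)(x,a)=(x,a+c)=(x,a)(0,c)$. So $0\times\mathbb F_p\le Z(Q_f)$ always.

**Definition (coboundary).** For $h:G\to\mathbb F_p$ with $h(0)=0$, put $\delta h(x,y)=h(x+y)-h(x)-h(y)$. For instance $\delta h=0$ for $h\in W^*$, and $\delta(x_1x_2)=x_1y_2+x_2y_1$. Both $\delta h(x,y)+\delta h(x+y,z)$ and $\delta h(x,y+z)+\delta h(y,z)$ equal $h(x+y+z)-h(x)-h(y)-h(z)$, so $A_{\delta h}=0$.

**Definition (carry cocycle).** For $t\in\mathbb F_p$ let $\bar t\in\{0,\dots,p-1\}$ be its lift, and put $\kappa(s,t)=(\bar s+\bar t-\overline{s+t})/p\in\{0,1\}$. For $p=3$: $\kappa(1,1)=0$ and $\kappa(1,2)=\kappa(2,2)=1$. On $\mathbb F_p\times\mathbb F_p$ the product $(s,a)(t,b)=(s+t,a+b+\kappa(s,t))$ gives a group isomorphic to $\mathbb Z/p^2$ via $(s,a)\mapsto\bar s+p\bar a$.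

## 3. Isotopes, Bruck loops and Moufang loops

**Definition (isotopy).** Loops $(Q,\cdot)$ and $(Q',\circ)$ are *isotopic* if there are bijections $\alpha,\beta,\gamma:Q\to Q'$ with $\alpha(x)\circ\beta(y)=\gamma(x\cdot y)$ for all $x,y$. For $u,w\in Q$ the *principal isotope* is the loop on $Q$ with $x\circ y=(x/w)(u\backslash y)$; its identity is $uw$.

We use this fact (Albert; see Bruck, *A Survey of Binary Systems*): every loop isotopic to $Q$ is isomorphic to a principal isotope of $Q$. For an abelian group written additively the principal isotope is $x\circ y=x+y-(u+w)$, and $x\mapsto x+u+w$ is an isomorphism from the group onto it.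

**Definition (Bruck loop).** A *Bruck loop* is a right Bol loop with $(xy)^{-1}=x^{-1}y^{-1}$. A group is Bruck if and only if it is abelian. In $B_8$ we have $(x,a)(x,a)=(0,x_1x_2(1+x_1))=(0,0)$, so every element is its own inverse and $B_8$ is Bruck.

**Definition (Moufang loop).** A *Moufang loop* is a loop with $x(y(xz))=((xy)x)z$. Groups are Moufang. Setting $y=1$ shows that a Moufang loop is left alternative: $x(xz)=(xx)z$. The computation in Example 1 shows that $B_8$ is not left alternative, hence not Moufang.

## 4. How many such loops of order $p^3$ are there?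

The problem comes from Alexander Grishkov, Michael Kinyon and Petr Vojtěchovský, "Bol loops of order 27", arXiv:2504.14646 (2025). It asks: *for every prime $p$, how many centrally nilpotent right Bol loops of order $p^3$ are there, up to isomorphism?* Computer results give $13$, $15$ and $17$ for $p=3,5,7$: the five groups of order $p^3$ together with $8$, $10$ and $12$ nonassociative loops.

We shall prove the following.

**Main count.** For every odd prime $p$ there are exactly $p+10$ centrally nilpotent right Bol loops of order $p^3$: the $5$ groups and $p+5$ nonassociative loops. For $p=2$ there are exactly $11$: the $5$ groups and $6$ nonassociative loops.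

It rests on three theorems.

**Theorem A.** For every prime $p$, $Q_f$ is right Bol if and only if $A_f(x,y,z)=\lambda(x)\det(y,z)$ for some $\lambda\in W^*$.

**Theorem B.** The number of nonassociative centrally nilpotent right Bol loops of order $p^3$ is $p+5$ for $p$ odd and $6$ for $p=2$. Representatives are the loops $Q_f$ below.

* $p\ge5$: $f=x_1y_2(x_1+y_1+c)+\mu_1\kappa(x_1,y_1)+\mu_2\kappa(x_2,y_2)$ with $(c;\mu_1,\mu_2)$ one of: $(c;0,0),(c;1,0)$ for $c\in\{0,1\}$; $(0;0,1),(0;0,\nu)$ for a fixed nonsquare $\nu$; $(1;0,m)$ for $m\in\mathbb F_p^*$.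
* $p=3$: the same formula with $c\in\{0,1\}$ and $(\mu_1,\mu_2)\in\{(0,0),(0,1),(0,-1),(1,1)\}$.
* $p=2$: $f=x_1y_2(x_1+y_1)+ax_1y_1+bx_1y_2+dx_2y_2$ with $d\in\{0,1\}$ and $(a,b)\in\{(0,d),(0,d+1),(1,d)\}$.

**Theorem C.** Nonassociative centrally nilpotent right Bol loops of order $p^3$ fall into exactly $4$ isotopy classes if $p$ is odd, and $2$ if $p=2$. For $p$ odd, each class contains exactly one Bruck loop up to isomorphism; so exactly $4$ of the $p+5$ are Bruck. For $p=2$, $3$ of the $6$ are Bruck. None of these loops is Moufang.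

Since there are $5$ groups of order $p^3$ for every prime $p$, and all of them are right Bol and centrally nilpotent, Theorem B implies the Main count.

## 5. From orders $p$ and $p^2$ to factor sets

The smallest orders produce nothing new. The argument for them also controls order $p^3$.

**Lemma 1.** If $Q$ is right Bol, $Z\le Z(Q)$ and $Q/Z$ is a cyclic group generated by $aZ$, then $Q$ is an abelian group.

*Proof.* The coset $(aZ)^i$ is $a^iZ$, so every element of $Q$ is $a^iz$ with $z\in Z$. By centrality and power-associativity, $(a^iz)(a^jw)=a^{i+j}zw$. This product is commutative and associative. $\square$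

**Lemma 2.** Nontrivial quotients of a centrally nilpotent loop are centrally nilpotent and have nontrivial center.

*Proof.* Let $\pi:Q\to R$ be a surjective homomorphism. Then $\pi(Z_i(Q))\subseteq Z_i(R)$ by induction on $i$: if this holds for $i$, then $\pi$ induces a surjection $Q/Z_i(Q)\to R/Z_i(R)$. A surjection carries central elements to central elements, because the defining equations are carried over and every element of the target is an image. So $Z_n(Q)=Q$ gives $Z_n(R)=R$. If $Z(R)=1$, then all $Z_i(R)=1$, so $R=1$. $\square$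

*Orders $p$ and $p^2$.* Let $R$ be a centrally nilpotent right Bol loop of order $p$. Its center is nontrivial and its order divides $p$, so $R=Z(R)$ is a group of order $p$, hence cyclic. If $|R|=p^2$, then $R/Z(R)$ has order $1$ or $p$, so by Lemma 2 and the case just done it is cyclic. By Lemma 1, $R$ is an abelian group. So nonassociative examples need order at least $p^3$.

**Proposition 3.** Let $Q$ be a nonassociative centrally nilpotent right Bol loop of order $p^3$. Then $|Z(Q)|=p$, $Q/Z(Q)\cong G$, and $Q\cong Q_f$ for some factor set $f$. Conversely, if $Q_f$ is right Bol, then it is centrally nilpotent of order $p^3$.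

*Proof.* The center is a nontrivial abelian group of order dividing $p^3$, so it has a subgroup $N$ of order $p$. The quotient $Q/N$ is right Bol and centrally nilpotent of order $p^2$, hence an abelian group. It is not cyclic, since otherwise $Q$ would be a group by Lemma 1. So $Q/N\cong G$. If $|Z(Q)|>p$, then $Q/Z(Q)$ has order $1$ or $p$, so it is cyclic and $Q$ is a group by Lemma 1, a contradiction. Hence $Z(Q)=N\cong\mathbb F_p$.

Choose $\tau(x)$ in the coset corresponding to $x\in G$, with $\tau(0)=1$. Define $f(x,y)\in N\cong\mathbb F_p$ by $\tau(x)\tau(y)=\tau(x+y)f(x,y)$. Then $f(x,0)=f(0,x)=0$ in additive notation. Every element is uniquely $\tau(x)a$ with $a\in N$, and centrality gives $(\tau(x)a)(\tau(y)b)=\tau(x+y)\,f(x,y)ab$. This is (1).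

Conversely, $0\times\mathbb F_p$ is central in $Q_f$ with quotient the abelian group $G$. So $Q_f/Z(Q_f)$ is a quotient of $G$, hence an abelian group, and $Z_2(Q_f)=Q_f$. $\square$

Call a factor set $f$ *Bol* if $Q_f$ is right Bol. Let $(g,s)\in GL_2(p)\times\mathbb F_p^*$ act on factor sets by
$$((g,s)f)(x,y)=s\,f(g^{-1}x,g^{-1}y).$$

**Proposition 4.** For $Q_f,Q_{f'}$ nonassociative right Bol: $Q_f\cong Q_{f'}$ if and only if $f'=(g,s)f+\text{coboundary}$ for some $(g,s)$.

*Proof.* By Proposition 3 both centers have order $p$, so each equals $0\times\mathbb F_p$. An isomorphism $\theta$ preserves the center, acts on it as $(0,a)\mapsto(0,sa)$ with $s\in\mathbb F_p^*$, and induces some $g\in GL_2(p)$ on the quotient $G$. Write $\theta(x,0)=(gx,h(x))$, with $h(0)=0$. Then $\theta(x,a)=\theta((x,0)(0,a))=(gx,\,sa+h(x))$. Such a bijection is a homomorphism exactly when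
$$s\bigl(a+b+f(x,y)\bigr)+h(x+y)=sa+h(x)+sb+h(y)+f'(gx,gy),$$
that is, $f'(gx,gy)=sf(x,y)+\delta h(x,y)$. Replacing $x,y$ by $g^{-1}x,g^{-1}y$, and noting that $\delta h(g^{-1}x,g^{-1}y)=\delta(h\circ g^{-1})(x,y)$, we get the stated form. The steps reverse. $\square$

So the task is to find all Bol factor sets, and then to count the orbits of $GL_2(p)\times\mathbb F_p^*$ on their classes modulo coboundaries, for those with $A_f\neq0$.

Writing out the Bol identity in $Q_f$ gives: $f$ is Bol if and only if
$$f(x,y)+f(x+y,z)+f(x+y+z,y)=f(x,2y+z)+f(y,z)+f(y+z,y).\tag{2}$$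
Adding the definitions of $A_f(x,y,z)$ and $A_f(x,y+z,y)$, the terms $f(x,y+z)$ cancel, and the sum is exactly the left side of (2) minus its right side. Hence
$$f\text{ is Bol}\iff A_f(x,y,z)+A_f(x,y+z,y)=0\text{ for all }x,y,z.\tag{3}$$

**The "if" part of Theorem A, every $p$.** If $A_f=\lambda(x)\det(y,z)$, the sum in (3) is $\lambda(x)\bigl(\det(y,z)+\det(y+z,y)\bigr)=\lambda(x)\bigl(\det(y,z)+\det(z,y)\bigr)=0$. So $f$ is Bol.

## 6. Order $8$ by hand

For $p=2$ everything can be done directly.

**Step 1: the Bol factor sets, and Theorem A for $p=2$.** The purpose is to list all solutions of (2). Put $F_y(x)=f(x,y)$, so $F_0=0$ and $F_y(0)=0$. Setting $z=0$ in (2), and using $2y=0$, gives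
$$F_y(x)+F_y(x+y)=F_y(y).$$
A function $\mathbb F_2^2\to\mathbb F_2$ vanishing at $0$ has the form $F_y=\ell+m\,x_1x_2$ with $\ell\in W^*$ and $m\in\mathbb F_2$. Then
$$F_y(x)+F_y(x+y)=\ell(y)+m(y_2x_1+y_1x_2+y_1y_2).$$
This must be constant in $x$, so $m=0$ if $y\ne0$. Hence a Bol factor set has the form $f(x,y)=\lambda_y(x)$ with $\lambda_y\in W^*$ and $\lambda_0=0$. For every $f$ of this form,
$$A_f(x,y,z)=\lambda_y(x)+\lambda_z(x+y)+\lambda_{y+z}(x)+\lambda_z(y)=(\lambda_y+\lambda_z+\lambda_{y+z})(x).$$
This is $0$ if $y=0$, $z=0$ or $y=z$. Otherwise $y,z,y+z$ are the three nonzero vectors, and it equals $\lambda(x)$ with $\lambda=\sum_{w\neq0}\lambda_w$. Since $\det(y,z)$ is $0$ in the first cases and $1$ in the last, $A_f=\lambda(x)\det(y,z)$. This is the "only if" part of Theorem A for $p=2$. With the "if" part it shows that every choice of $\lambda_y\in W^*$ for the three nonzero $y$ gives a Bol factor set.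

**Step 2: coordinates on classes.** The purpose is to describe Bol factor sets modulo coboundaries by data on which the group acts visibly. The Bol factor sets form a space of dimension $6$. Coboundaries are $\delta h$ with $h\in\langle x_1,x_2,x_1x_2\rangle$. As $\delta x_i=0$ and $\delta(x_1x_2)=x_1y_2+x_2y_1=\det(x,y)$, they have dimension $1$. Put
$$\lambda=\sum_{y\neq0}\lambda_y\in W^*,\qquad q(y)=f(y,y)=\lambda_y(y)\quad(y\neq0).$$
Both vanish on the coboundary $\det(x,y)$: there $\lambda_y=\det(\cdot,y)$, so $q(y)=\det(y,y)=0$, and $\lambda=\det(\cdot,\sum_{y\ne0} y)=0$ because the three nonzero vectors sum to $0$. Conversely, suppose $\lambda=0$ and $q=0$. A functional vanishing at $y$ is a multiple of $\det(\cdot,y)$, so $\lambda_y=\epsilon_y\det(\cdot,y)$. Then $\lambda=0$ says $\sum\epsilon_yy=0$. The only nontrivial linear relation among the three nonzero vectors is that their sum is $0$, so all $\epsilon_y$ are equal and $f$ is a coboundary. As $6-1=2+3$, classes correspond bijectively to all pairs $(\lambda,q)$ with $\lambda\in W^*$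 and $q$ any function $G\setminus0\to\mathbb F_2$.

**Step 3: orbits.** The purpose is to count. The group is $GL_2(2)=\mathrm{Sym}(G\setminus0)$, since $s=1$. It sends $\lambda_y$ to $\lambda'_y=\lambda_{g^{-1}y}\circ g^{-1}$, so $\lambda\mapsto\lambda\circ g^{-1}$ and $q\mapsto q\circ g^{-1}$. Nonassociative means $\lambda\neq0$, and such $\lambda$ is determined by the nonzero vector $k$ of its kernel. An orbit on pairs $(k,q)$ is given by $q(k)\in\{0,1\}$ and by the number of $y\neq k$ with $q(y)=1$, which is $0$, $1$ or $2$. So there are $6$ orbits.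

**Step 4: representatives.** The purpose is to match the orbits with Theorem B. Over $\mathbb F_2$, $x_1^2=x_1$, so the stated $f$ is linear in $x$, with
$$\lambda_{e_1}=a\varepsilon_1,\qquad \lambda_{e_2}=(1+b)\varepsilon_1+d\varepsilon_2,\qquad \lambda_{e_1+e_2}=(a+b)\varepsilon_1+d\varepsilon_2.$$
So $\lambda=\varepsilon_1$, $k=e_2$, $q(e_2)=d$, $q(e_1)=a$, $q(e_1+e_2)=a+b+d$. For $(a,b)=(0,d),(0,d+1),(1,d)$ the number of $y\neq k$ with $q(y)=1$ is $0,1,2$ respectively. With $d\in\{0,1\}$ all six orbits occur. This proves Theorem B for $p=2$. The loop $B_8$ is the case $a=b=d=0$.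

## 7. Where the direct approach stops for odd $p$

Two natural attempts to prove Theorem A for odd $p$ fail at definite points.

The first repeats Section 6. Setting $z=0$ in (2) gives $f(x,2y)=f(x,y)+f(x+y,y)-f(y,y)$. For $p=2$ the left side was $f(x,0)=0$, and this restricted $f(\cdot,y)$ itself. For odd $p$ it only expresses $f(\cdot,2y)$ in terms of $f(\cdot,y)$.

The second works with (3), which says that for each fixed $x$ the function $B=A_f(x,\cdot,\cdot)$ satisfies
$$B(y+z,y)=-B(y,z).$$
One would like to conclude that $B$ is a multiple of $\det$. This does not follow from the displayed relation. Since $\det(y+z,y)=-\det(y,z)$, the function $B=\det^3$ satisfies it too, and it also vanishes when $y=0$ or $z=0$. If $p\ge5$ it is not a multiple of $\det$: $t^3=ct$ for all $t\in\mathbb F_p$ would give $c=1$ from $t=1$, and then $8=2$ from $t=2$, which is false for $p\geq5$. So the relation for one $x$ at a time is too weak. The associator comes from a single function $f$, and this ties different values of $x$ together.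

To use that, we treat $f(\cdot,y)$ as a vector in a space of functions of $x$, on which $G$ acts by translation, and discard constants. Then (2) becomes an equation among vectors and translation operators. After centering by half-translations, which needs $p$ odd, it turns into the addition law
$$\sin(u+y)=\cos u\,\sin y+\cos y\,\sin u.$$

## 8. Theorem A for odd $p$: an addition law for translations

Throughout this section $p$ is odd and $f$ is Bol.

Let $V$ be the space of functions $G\to\mathbb F_p$, let $(T_u\varphi)(x)=\varphi(x+u)$, and let $\bar V=V/\{\text{constants}\}$. Each class in $\bar V$ has exactly one representative vanishing at $0$. Let $F_y(x)=f(x,y)$, with class $\bar F_y$; thus $\bar F_0=0$ and $F_y(0)=0$. For fixed $y,z$, equation (2) read as functions of $x$ modulo constants is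
$$\bar F_{2y+z}=\bar F_y+T_y\bar F_z+T_{y+z}\bar F_y.\tag{4}$$
Put
$$D(y,z)=\bar F_y+T_y\bar F_z-\bar F_{y+z}.\tag{5}$$
This is the class of $x\mapsto A_f(x,y,z)$, a function vanishing at $x=0$. So Theorem A will follow once $D(y,z)=\det(y,z)\lambda$ in $\bar V$ with $\lambda\in W^*$.

**Step 1: the invariants of $\bar V$.** The purpose is to recognize where $W^*$ sits. Suppose $\varphi(0)=0$ and $\bar\varphi\in\bar V^G$. Then $\varphi(x+u)-\varphi(x)$ does not depend on $x$, so it equals its value $\varphi(u)$ at $x=0$. Thus $\varphi$ is additive, and an additive map $G\to\mathbb F_p$ is linear. Conversely, elements of $W^*$ are invariant modulo constants. So $\bar V^G=W^*$. This step does not use that $p$ is odd.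

**Step 2: centering.** The purpose is to make (4) symmetric. Define
$$E_y=T_{-y/2}\bar F_y,\qquad C_u=T_{u/2}+T_{-u/2},\qquad S_u=T_{u/2}-T_{-u/2}.$$
All the operators commute. Apply $T_{-(y+z/2)}$ to (4). The left side becomes $E_{2y+z}$. The terms on the right become $T_{-(y+z)/2}E_y$, then $E_z$, then $T_{z/2}\bar F_y=T_{(y+z)/2}E_y$. So $E_{2y+z}=E_z+C_{y+z}E_y$. With $u=y+z$ this reads
$$E_{u+y}-E_{u-y}=C_uE_y\qquad(u,y\in G).$$

**Step 3: the addition law.** The purpose is to express $E_{u+y}$ through $E_u$ and $E_y$. For $u=0$ we have $C_0=2$, so $E_y-E_{-y}=2E_y$, that is, $E_{-y}=-E_y$. Interchanging $u$ and $y$ gives $E_{u+y}-E_{y-u}=C_yE_u$, that is, $E_{u+y}+E_{u-y}=C_yE_u$. Adding the two relations,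
$$2E_{u+y}=C_uE_y+C_yE_u.\tag{6}$$

**Step 4: an invariant defect.** The purpose is to exploit associativity of addition in $G$. Multiplying out,
$$C_uC_v=T_{(u+v)/2}+T_{(u-v)/2}+T_{(v-u)/2}+T_{-(u+v)/2},$$
$$S_uS_v=T_{(u+v)/2}-T_{(u-v)/2}-T_{(v-u)/2}+T_{-(u+v)/2},$$
so $2C_{u+v}=C_uC_v+S_uS_v$. Using (6) twice,
$$4E_{u+v+w}=2C_{u+v}E_w+2C_wE_{u+v}=S_uS_vE_w+\bigl(C_uC_vE_w+C_uC_wE_v+C_vC_wE_u\bigr).$$
The left side and the bracket are symmetric in $u,v,w$. Hence $S_uS_vE_w$ is symmetric. In particular $S_uS_vE_w=S_uS_wE_v$. So for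
$$\Delta(v,w)=S_vE_w-S_wE_v$$
we have $S_u\Delta(v,w)=0$ for all $u$. As $S_u=T_{-u/2}(T_u-1)$ and $T_{-u/2}$ is invertible, $(T_u-1)\Delta(v,w)=0$ for all $u$. Thus $\Delta(v,w)\in\bar V^G=W^*$.

**Step 5: the associator is half the defect.** The purpose is to bring $D$ back in. From $\bar F_y=T_{y/2}E_y$ we get
$$D(y,z)=T_{(y+z)/2}\bigl[T_{-z/2}E_y+T_{y/2}E_z-E_{y+z}\bigr].$$
Insert $E_{y+z}=\tfrac12(C_yE_z+C_zE_y)$ from (6), and use $T_{-z/2}-\tfrac12C_z=-\tfrac12S_z$ and $T_{y/2}-\tfrac12C_y=\tfrac12S_y$:
$$D(y,z)=\tfrac12T_{(y+z)/2}\bigl[S_yE_z-S_zE_y\bigr]=\tfrac12T_{(y+z)/2}\Delta(y,z)=\tfrac12\Delta(y,z),$$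
the last equality because $\Delta(y,z)$ is invariant.

**Step 6: bilinearity.** The purpose is to identify $\Delta$. Clearly $\Delta(y,y)=0$ and $\Delta(y,z)=-\Delta(z,y)$. Multiplying out,
$$S_zC_w=T_{(z+w)/2}+T_{(z-w)/2}-T_{(w-z)/2}-T_{-(z+w)/2},$$
$$C_zS_w=T_{(z+w)/2}-T_{(z-w)/2}+T_{(w-z)/2}-T_{-(z+w)/2},$$
so $2S_{z+w}=S_zC_w+C_zS_w$. With (6),
$$2\Delta(y,z+w)=S_y(C_zE_w+C_wE_z)-(S_zC_w+C_zS_w)E_y=C_z\Delta(y,w)+C_w\Delta(y,z).$$
Both $C_z$ and $C_w$ act as $2$ on invariants, so $\Delta(y,z+w)=\Delta(y,w)+\Delta(y,z)$. Hence $D=\tfrac12\Delta$ is additive in each variable, so bilinear over $\mathbb F_p$, and alternating. On the $2$-dimensional space $G$ this forces $D(y,z)=\det(y,z)D(e_1,e_2)$, with $\lambda=D(e_1,e_2)\in W^*$. Taking representatives vanishing at $0$, $A_f(x,y,z)=\lambda(x)\det(y,z)$. Theorem A is proved for every $p$. $\square$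

## 9. Three invariants of a Bol factor set, $p$ odd

By Theorem A the Bol factor sets are those with $A_f=\lambda(x)\det(y,z)$. We need one solution for each $\lambda$; any two solutions differ by a group cocycle.

**Step 1: a particular solution.** The purpose is to realize each $\lambda$. Look for a cubic polynomial. The monomial $x_1^2y_2$ has associator
$$x_1^2y_2+(x_1+y_1)^2z_2-x_1^2(y_2+z_2)-y_1^2z_2=2x_1y_1z_2,$$
and $x_1y_1y_2$ has associator
$$x_1y_1y_2+(x_1+y_1)z_1z_2-x_1(y_1+z_1)(y_2+z_2)-y_1z_1z_2=-x_1y_1z_2-x_1z_1y_2.$$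
Their sum is $x_1(y_1z_2-y_2z_1)=x_1\det(y,z)$. So $x_1y_2(x_1+y_1)$ has associator $x_1\det(y,z)$. Exchanging coordinates changes the sign of $\det$, so $x_2y_1(x_2+y_2)$ has associator $-x_2\det(y,z)$. For $\lambda=\lambda_1\varepsilon_1+\lambda_2\varepsilon_2$ put
$$\gamma_\lambda(x,y)=\lambda_1x_1y_2(x_1+y_1)-\lambda_2x_2y_1(x_2+y_2).$$
Then $A_{\gamma_\lambda}=\lambda(x)\det(y,z)$, so $\gamma_\lambda$ is Bol.

**Step 2: a commutator and a $p$-th power.** The purpose is to define the other invariants. For a factor set $f$ put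
$$K_f(x,y)=f(x,y)-f(y,x),\qquad P_f(y)=\sum_{i=0}^{p-1}f(iy,y).$$
For example, $x_1y_2$ has $K=x_1y_2-x_2y_1=\det(x,y)$ and $P=y_1y_2\sum_{i=0}^{p-1} i=0$, as $p$ is odd. The maps $A_f,K_f,P_f$ are linear in $f$ and vanish on coboundaries. For $A$ this was checked in Section 2. For $K$ it holds because $\delta h$ is symmetric. For $P$ the sum telescopes:
$$\sum_{i=0}^{p-1}\bigl(h((i+1)y)-h(iy)-h(y)\bigr)=h(py)-h(0)-p\,h(y)=0.$$
For the particular solution,
$$K_{\gamma_\lambda}(x,y)=\lambda_1(x_1+y_1)(x_1y_2-y_1x_2)-\lambda_2(x_2+y_2)(x_2y_1-y_2x_1)=\lambda(x+y)\det(x,y),$$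
$$P_{\gamma_\lambda}(y)=\Bigl(\sum_{i=0}^{p-1}i(i+1)\Bigr)(\lambda_1y_1^2y_2-\lambda_2y_1y_2^2).$$
Here $\sum_{i=0}^{p-1}i(i+1)=\frac{(p-1)p(p+1)}3$, which is $0$ in $\mathbb F_p$ if $p\ge5$, and is $8=-1$ if $p=3$.

**Step 3: the shape of $K_f$ and $P_f$.** The purpose is to reduce $K_f$ and $P_f$ to a scalar and a functional. Let $f$ be Bol with $A_f=\lambda(x)\det(y,z)$ and put $\varphi=f-\gamma_\lambda$. Then $A_\varphi=0$, so $Q_\varphi$ is a group. It has the central subgroup $0\times\mathbb F_p$ with abelian quotient, so it has class at most $2$. From (1), $(x,a)(y,b)=(y,b)(x,a)\cdot(0,K_\varphi(x,y))$. By induction $(x,a)^i=\bigl(ix,\,ia+\sum_{j<i}\varphi(jx,x)\bigr)$, so $(x,a)^p=(0,P_\varphi(x))$. In a group of class at most $2$ commutators are bimultiplicative and alternating, so $K_\varphi$ is alternating bilinear and $K_\varphi=c\det$ for some $c\in\mathbb F_p$. Also $(XY)^p=X^pY^p[Y,X]^{p(p-1)/2}$ in such a group. Commutators here have order dividing $p$ and $p$ divides $p(p-1)/2$, so $X\mapsto X^p$ is a homomorphism. Hence $P_\varphi$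 is additive: $P_\varphi=\mu\in W^*$. Thus
$$K_f(x,y)=(\lambda(x+y)+c)\det(x,y),\qquad P_f=P_{\gamma_\lambda}+\mu.\tag{7}$$
The scalar $c$ is determined by $K_f$, since $K_f(x,y)+K_f(-x,-y)=2c\det(x,y)$.

**Lemma 5.** For $p$ odd, $f\mapsto(\lambda,c,\mu)$ induces a linear isomorphism from Bol factor sets modulo coboundaries onto $W^*\times\mathbb F_p\times W^*$.

*Proof.* The map is linear and vanishes on coboundaries, because $A,K,P$ do and $\gamma_\lambda$ is linear in $\lambda$.

Injectivity: if $\lambda=c=\mu=0$, then $A_f$, $K_f$ and $P_f$ vanish, so $Q_f$ is an abelian group of exponent dividing $p$. So $0\times\mathbb F_p$ has a complement. It meets each coset of $0\times\mathbb F_p$ once, so it is $\{(x,h(x))\}$ with $h(0)=0$. Closure under the product says $h(x)+h(y)+f(x,y)=h(x+y)$, so $f=\delta h$.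

Surjectivity: $\gamma_\lambda\mapsto(\lambda,0,0)$. The bilinear form $x_1y_2$ has $A=0$, $K=\det$, $P=0$, so it maps to $(0,1,0)$. For $\kappa(x_j,y_j)$, consider the integer-valued function $\bar s+\bar t-\overline{s+t}$ on $\mathbb F_p\times\mathbb F_p$. The same computation as for $\delta h$, over $\mathbb Z$, shows that it satisfies the cocycle identity; dividing by $p$ and reducing modulo $p$, we get $A=0$. By symmetry $K=0$. Finally
$$P=\frac1p\sum_{i=0}^{p-1}\bigl(\overline{iy_j}+\overline{y_j}-\overline{(i+1)y_j}\bigr)=\frac{p\,\overline{y_j}}p=y_j,$$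
so $\kappa(x_j,y_j)\mapsto(0,0,\varepsilon_j)$. These images span. $\square$

**Step 4: the group action.** The purpose is to express the action of $(g,s)$ in the invariants. Let $f'=(g,s)f$. Then $A_{f'}(x,y,z)=sA_f(g^{-1}x,g^{-1}y,g^{-1}z)$, and similarly for $K$ and $P$. Since $\det(g^{-1}y,g^{-1}z)=\det(g)^{-1}\det(y,z)$, substitution in (7) gives
$$\lambda\mapsto s\det(g)^{-1}\lambda\circ g^{-1},\qquad c\mapsto s\det(g)^{-1}c,\qquad P\mapsto sP\circ g^{-1}.\tag{8}$$
It is $P$, and not $\mu$, that transforms linearly. For $p\geq5$ the two agree. For $p=3$ they do not, and the count has to be organized differently.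

## 10. Orbits for $p\ge5$

Here $P_f=\mu$. By Proposition 4 and Lemma 5 we count orbits on triples $(\lambda,c,\mu)$ with $\lambda\neq0$.

**Step 1: fix $\lambda$.** The purpose is to reduce to a small group. Put $h=g^{-1}$ and $s'=s\det h$. Then $(h,s')$ runs over $GL_2(p)\times\mathbb F_p^*$, and (8) becomes
$$\lambda\mapsto s'\lambda\circ h,\qquad c\mapsto s'c,\qquad \mu\mapsto s'\det(h)^{-1}\mu\circ h.$$
This is transitive on $\lambda\neq0$, so we fix $\lambda=\varepsilon_1$ and count orbits of its stabilizer on $(c,\mu)$. The condition $s'\varepsilon_1\circ h=\varepsilon_1$ says $h(x)=(tx_1,\,vx_1+ux_2)$ and $s'=t^{-1}$, with $t,u\in\mathbb F_p^*$ and $v\in\mathbb F_p$. Then $\det h=tu$ and $\mu\circ h=(t\mu_1+v\mu_2)\varepsilon_1+u\mu_2\varepsilon_2$. So the stabilizer acts by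
$$c\mapsto c/t,\qquad \mu_2\mapsto\mu_2/t^2,\qquad \mu_1\mapsto(t\mu_1+v\mu_2)/(t^2u).$$

**Step 2: count.** The purpose is to list the orbits.

* If $\mu_2=0$, then $c\mapsto c/t$ and $\mu_1\mapsto\mu_1/(tu)$ are scaled independently. This gives $4$ orbits, with $c,\mu_1\in\{0,1\}$.
* If $\mu_2\neq0$, choose $v$ to make $\mu_1=0$. If $c=0$, only the class of $\mu_2$ modulo squares matters: $2$ orbits. If $c\neq0$, normalize $c=1$. This forces $t=1$ from then on, so $\mu_2\in\mathbb F_p^*$ is an invariant: $p-1$ orbits.

The total is $4+2+(p-1)=p+5$. The factor set $x_1y_2(x_1+y_1+c)+\mu_1\kappa(x_1,y_1)+\mu_2\kappa(x_2,y_2)$ has invariants $(\varepsilon_1,c,\mu_1\varepsilon_1+\mu_2\varepsilon_2)$ by Lemma 5, so the representatives are those of Theorem B. $\square$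

Forgetting $c$, the same computation counts the orbits on pairs $(\lambda,\mu)$ with $\lambda\neq0$. For $\mu_2=0$ we may take $\mu_1\in\{0,1\}$, and for $\mu_2\neq0$ we may take $\mu_1=0$ and $\mu_2\in\{1,\nu\}$. So there are $4$ orbits, represented by $\lambda=\varepsilon_1$ and $\mu=0,\varepsilon_1,\varepsilon_2,\nu\varepsilon_2$.

## 11. Orbits for $p=3$: odd functions on $\mathbb F_3^2$

For $p=3$ formula (7) reads
$$P_f=\mu-(\lambda_1y_1^2y_2-\lambda_2y_1y_2^2).$$
The computation of Section 10 no longer applies. Take $\lambda=\varepsilon_1$, $\mu=0$, $h(x)=(x_1,x_1+x_2)$ and $s=1$. Then $\lambda$ is fixed, but $P=-y_1^2y_2$ becomes $-y_1^2(y_1+y_2)=-y_1-y_1^2y_2$, because $y_1^3=y_1$. So $\mu$ moves from $0$ to $-\varepsilon_1$. We therefore use $P$ in place of the pair $(\lambda,\mu)$.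

**Step 1: $P$ carries $\lambda$ and $\mu$.** The purpose is to replace $(\lambda,\mu)$ by a function on which the group acts linearly. The monomials $y_1,y_2,y_1^2y_2,y_1y_2^2$ have degree at most $2$ in each variable, so they are linearly independent as functions on $\mathbb F_3^2$. They are odd, and the space of odd functions has dimension $(9-1)/2=4$. Hence $(\lambda,\mu)\mapsto P_f$ is a bijection onto all odd functions $P:\mathbb F_3^2\to\mathbb F_3$, and $\lambda\neq0$ if and only if $P$ is not linear. So we count orbits on pairs $(c,P)$ with $P$ odd and nonlinear, under the action (8).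

**Step 2: separate $c$.** The purpose is to reduce to orbits on $P$ alone. The element $(-I,-1)$ sends $c$ to $-c$, as $\det(-I)=1$, and sends $P$ to $-P\circ(-I)=P$. So for $c\neq0$ the pairs $(1,P)$ and $(-1,P)$ are equivalent. It follows that orbits with $c\neq0$ correspond bijectively to orbits on $P$, and so do the orbits with $c=0$. The number of orbits is twice the number of orbits of $GL_2(3)\times\{\pm1\}$ on nonlinear odd functions $P$.

**Step 3: orbits on $P$.** The purpose is to count these. Write $P$ as the vector $(P(e_1),P(e_2),P(e_1+e_2),P(e_1-e_2))$; the four vectors represent the four lines. Let $n$ be the number of lines on which $P\neq0$, an invariant. A nonzero linear function vanishes on exactly one line and so has $n=3$; the zero function is the only one with $n=0$.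

* $n=1$: one orbit, since $GL_2(3)$ is transitive on lines and $s$ changes the sign.
* $n=2$: one orbit. $GL_2(3)$ is transitive on pairs of lines, and for the lines of $e_1,e_2$ diagonal matrices realize all sign changes.
* $n=3$: we may take the zero line to be $\langle e_2\rangle$. A linear $P$ vanishing at $e_2$ is a multiple of $\varepsilon_1$, so $P$ is linear if and only if its values on $e_1,e_1+e_2,e_1-e_2$ are all equal. The maps $e_1\mapsto e_1+ke_2$, $e_2\mapsto\pm e_2$ send $e_1+je_2$ to $e_1+(k\pm j)e_2$, and so realize all permutations of these three vectors. The scalar $s$ changes all signs. A vector in $\{\pm1\}^3$ with values not all equal has one value different from the other two, so the nonlinear functions form one orbit.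
* $n=4$: by diagonal matrices we may assume $P=(1,1,p_3,p_4)$ with $p_3,p_4\in\{\pm1\}$. Exchanging coordinates fixes $e_1+e_2$ and sends $e_1-e_2$ to its negative, so it turns this into $(1,1,p_3,-p_4)$. The map $u:e_1\mapsto e_1,\ e_2\mapsto e_1+e_2$ sends $e_1+e_2\mapsto2e_1+e_2=-(e_1-e_2)$ and $e_1-e_2\mapsto-e_2$. So, numbering the four entries $P_1,\dots,P_4$, we have $P\circ u=(P_1,P_3,-P_4,-P_2)$, and $(1,1,1,1)$ is equivalent to $(1,1,-1,-1)$. Together with the exchange, all four candidates are equivalent: one orbit.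

So there are $4$ orbits on nonlinear $P$, and $8=p+5$ orbits in total.

**Step 4: representatives.** The purpose is to match them with Theorem B. The stated $f$ have $\lambda=\varepsilon_1$, so $P=-y_1^2y_2+\mu$. The value vector of $-y_1^2y_2$ is $(0,0,-1,1)$. For $\mu=0,\ \varepsilon_2,\ -\varepsilon_2,\ \varepsilon_1+\varepsilon_2$ the value vectors of $P$ are
$$(0,0,-1,1),\quad(0,1,0,0),\quad(0,-1,1,-1),\quad(1,1,1,1),$$
so $n=2,1,3,4$. All four are nonlinear because $\lambda\neq0$. With $c\in\{0,1\}$ we get the eight loops of Theorem B. $\square$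

Theorem B is now proved for every prime. With the $5$ groups of order $p^3$, the number of centrally nilpotent right Bol loops of order $p^3$ is $p+10$ for $p$ odd and $11$ for $p=2$. For $p=3,5,7$ this gives $13,15,17$, in agreement with the counts quoted in Section 4.

## 12. Isotopy classes

Let $f$ be Bol with $A_f=\lambda(x)\det(y,z)$, for any prime $p$. We keep the notation $T_u$, $\bar V$, $F_y$, $D$ of Section 8, which makes sense for every $p$. By Theorem A, $D(y,z)=\det(y,z)\lambda$, and this is invariant under translations.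

**Step 1: principal isotopes are again loops $Q_{f^\circ}$.** The purpose is to write an isotope as a factor-set loop. For $w=(k,r)$ and $u=(l,t)$,
$$(x,a)/w=(x-k,\;a-r-f(x-k,k)),\qquad u\backslash(y,b)=(y-l,\;b-t-f(l,y-l)).$$
So
$$(x,a)\circ(y,b)=\bigl(x+y-k-l,\;a+b-r-t-f(x-k,k)-f(l,y-l)+f(x-k,y-l)\bigr).$$
The identity is $uw=(l+k,\;r+t+f(l,k))$. Let $\theta(x,a)=(x+l+k,\;a+r+t+f(l,k))$. Substituting, $\theta(x,a)\circ\theta(y,b)=\theta\bigl(x+y,\;a+b+f^\circ(x,y)\bigr)$ with
$$f^\circ(x,y)=f(x+l,y+k)-f(x+l,k)-f(l,y+k)+f(l,k).$$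
One sees at once that $f^\circ(0,y)=f^\circ(x,0)=0$. So the principal isotope is isomorphic to $Q_{f^\circ}$.

**Step 2: $f^\circ$ modulo coboundaries.** The purpose is to simplify this formula. Put $e=l+k$ and $F^\circ_y(x)=f^\circ(x,y)$. By (5), $\bar F_{k+y}-\bar F_k=T_k\bar F_y-D(k,y)$. Working in $\bar V$,
$$\bar F^\circ_y=T_l(\bar F_{k+y}-\bar F_k)=T_l\bigl(T_k\bar F_y-D(k,y)\bigr)=T_e\bar F_y-D(k,y).$$
Subtracting the definitions (5) of $D(e,y)$ and $D(y,e)$, the term $\bar F_{e+y}$ cancels and
$$T_e\bar F_y=\bar F_y+(T_y-1)\bar F_e+D(e,y)-D(y,e).$$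
Here $D(e,y)-D(y,e)=2\det(e,y)\lambda$. The representative of $(T_y-1)\bar F_e$ vanishing at $x=0$ is $F_e(x+y)-F_e(x)-F_e(y)=\delta F_e(x,y)$. Taking representatives vanishing at $x=0$ throughout,
$$f^\circ=f+\delta F_e+\lambda(x)\det(v,y),\qquad v=2e-k.$$
Every $v\in G$ occurs: take $l=0$ and $k=v$, so $e=v$. Put $b_v(x,y)=\lambda(x)\det(v,y)$. By the fact quoted in Section 3, the loops isotopic to $Q_f$ are, up to isomorphism, exactly the $Q_{f+b_v}$ with $v\in G$. As $b_v$ is bilinear, $A_{f+b_v}=A_f$. So each $f+b_v$ is Bol with the same $\lambda$, and if $Q_f$ is nonassociative, so are its isotopes.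

**Step 3: $p$ odd.** The purpose is to see how the invariants change. First, $P_{b_v}(y)=\lambda(y)\det(v,y)\sum_{i=0}^{p-1}i=0$. Next, the expression $x\det(v,y)+y\det(x,v)+v\det(y,x)$ is trilinear and alternating in $x,y,v$, which lie in a $2$-dimensional space, so it is $0$. Hence
$$K_{b_v}(x,y)=\lambda(x)\det(v,y)-\lambda(y)\det(v,x)=\lambda\bigl(x\det(v,y)+y\det(x,v)\bigr)=\lambda(v)\det(x,y).$$
So passing from $f$ to $f+b_v$ replaces $(\lambda,c,P)$ by $(\lambda,c+\lambda(v),P)$. As $\lambda\neq0$, $c$ becomes arbitrary. Isotopy classes of nonassociative loops therefore correspond to orbits on pairs $(\lambda,P)$ with $\lambda\neq0$. There are $4$ of them: for $p\ge5$ by the end of Section 10, where $P=\mu$, and for $p=3$ by Section 11, where these are the orbits of nonlinear odd functions.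

**Step 4: $p=2$.** The purpose is the same, with the invariants of Section 6. Let $k$ now be the nonzero vector of $\ker\lambda$, so $\lambda(y)=\det(k,y)$. Passing to $f+b_v$ leaves $\lambda$ unchanged and changes $q(y)$ by $b_v(y,y)=\det(k,y)\det(v,y)$. For $v\neq0,k$ this is the indicator function of the unique nonzero $y\notin\{k,v\}$. The two such $v$ thus let us change $q$ at each of the two vectors other than $k$, one at a time. So $q$ can be changed arbitrarily off $k$ by repeated isotopy, while $q(k)$ never changes. Isomorphisms preserve $q(k)$ too. Hence there are exactly $2$ isotopy classes. $\square$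

## 13. Which of the loops are Bruck, and none is Moufang

**Step 1: the Bruck condition on $f$.** The purpose is to translate $(xy)^{-1}=x^{-1}y^{-1}$. Let $f$ be Bol. Inverses are two-sided; this also follows from Theorem A, because $f(x,-x)-f(-x,x)=A_f(x,-x,x)=\lambda(x)\det(-x,x)=0$. Put $j(x)=f(x,-x)=f(-x,x)$, so $(x,a)^{-1}=(-x,-a-j(x))$. Then
$$\bigl((x,a)(y,b)\bigr)^{-1}=\bigl(-x-y,\;-a-b-f(x,y)-j(x+y)\bigr),$$
$$(x,a)^{-1}(y,b)^{-1}=\bigl(-x-y,\;-a-b-j(x)-j(y)+f(-x,-y)\bigr).$$
So $Q_f$ is Bruck if and only if
$$f(x,y)+f(-x,-y)=j(x)+j(y)-j(x+y)=-\delta j(x,y).\tag{9}$$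

**Step 2: $p$ odd.** The purpose is to show that $Q_f$ is Bruck if and only if $c=0$. The left side of (9) is $f+(-I,1)f$. By (8), $(-I,1)$ sends $\lambda$ to $-\lambda$, fixes $c$, and sends $P$ to $P\circ(-I)$. So the left side of (9) has $\lambda=0$, hence $K=2c\det$ by (7), and $P=P_f+P_f\circ(-I)=0$, because $P_f$ is odd by (7).

If (9) holds, the left side is a coboundary, so its $K$ vanishes and $c=0$.

Conversely, let $c=0$. All invariants of the left side vanish, so by Lemma 5 it equals $\delta h$ for some $h$. It is invariant under $-I$, so $\delta h=\delta(h\circ(-I))$, and hence it equals $\delta h^+$ with $h^+(x)=\tfrac12(h(x)+h(-x))$. Now put $y=-x$. The left side of (9) gives $2j(x)$, and $\delta h^+(x,-x)=h^+(0)-h^+(x)-h^+(-x)=-2h^+(x)$. So $j=-h^+$ and $\delta h^+=-\delta j$. This is (9).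

By (8), the condition $c=0$ is preserved by the group, and orbits with $c=0$ correspond bijectively to orbits on pairs $(\lambda,P)$. By Step 3 of Section 12, for $\lambda\neq0$ these correspond to the isotopy classes. So each isotopy class contains exactly one Bruck loop up to isomorphism, and exactly $4$ of the $p+5$ loops are Bruck.

**Step 3: $p=2$.** The purpose is to count the Bruck loops of order $8$. Here $-x=x$, so the left side of (9) is $2f(x,y)=0$, and $j(y)=q(y)$ for $y\neq0$, with $j(0)=0$. If $x=0$, $y=0$ or $x=y$, then (9) holds automatically. For distinct nonzero $x,y$ it says $q(x)+q(y)=q(x+y)$, that is, $\sum_{y\neq0}q(y)=0$. Among the six orbits of Section 6 this holds for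
$$(q(k),\#\{y\neq k:q(y)=1\})=(0,0),\ (0,2),\ (1,1).$$
So exactly three of the six loops are Bruck. The first is $B_8$.

**Step 4: no Moufang loops.** The purpose is to finish Theorem C. Moufang loops are left alternative (Section 3). If $Q_f$ were Moufang, then $0=A_f(x,x,z)=\lambda(x)\det(x,z)$ for all $x,z$. If $\lambda\neq0$, choose $x$ with $\lambda(x)\neq0$; then $x\neq0$, and some $z$ has $\det(x,z)\neq0$, a contradiction. So $\lambda=0$ and $Q_f$ is a group. Hence none of the nonassociative loops is Moufang, and Theorem C is proved. $\blacksquare$
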